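\title{Sectors of Langlands dual tori need not be homotopy equivalent}

\begin{abstract}
Let $G$ be a compact connected semisimple Lie group with maximal torus $T$ and Weyl group $W$, and let $T^\vee$ be the maximal torus of the Langlands dual group. For $w\in W$ the centralizer $Z_W(w)$ acts on the fixed sets $T^w$ and $(T^\vee)^w$. A conjecture stated in a paper of Niblo, Plymen and Wright predicts that the orbit spaces $T^w/Z_W(w)$ and $(T^\vee)^w/Z_W(w)$ are always homotopy equivalent. We show that this is false: for $G=\mathrm{Spin}(18)$ and a permutation $w$ of cycle type $(1,3,5)$ the two spaces are $S^3$ and $\mathbb{RP}^3$. We also show that the two spaces always have the same number of components and the same rational Betti numbers, and we determine all simple $G$ and all $w$ for which the conjecture fails. The groups are $\mathrm{Spin}(2n)$ and $PSO(2n)$ with $n\ge 9$ odd or $n\ge 16$ even.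
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a compact connected semisimple Lie group with maximal torus $T$ and Weyl group $W$. The Lie algebra $\mathfrak t$ of $T$ is a Euclidean vector space on which $W$ acts orthogonally, preserving the lattice $\Gamma=\ker(\exp\colon\mathfrak t\to T)$, and $T=\mathfrak t/\Gamma$. Let $\Gamma^\vee\subset\mathfrak t^*$ be the lattice of functionals with integer values on $\Gamma$. The torus $T^\vee=\mathfrak t^*/\Gamma^\vee$ is the maximal torus of the Langlands dual group, and $W$ acts on it through the contragredient action on $\mathfrak t^*$.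

For $w\in W$ the centralizer $Z_W(w)$ preserves the fixed sets $T^w$ and $(T^\vee)^w$. The orbit spaces
\[
T^w/Z_W(w),\qquad (T^\vee)^w/Z_W(w)
\]
are the \emph{sectors} of $w$. They arise when one wants a quotient of $T$ by $W$ that remembers stabilizers: let $W$ act on the pairs $(w,t)\in W\times T$ with $wt=t$ by $u(w,t)=(uwu^{-1},ut)$; the quotient is the disjoint union of the sectors $T^w/Z_W(w)$, one for each conjugacy class of $W$. The tori $T$ and $T^\vee$ carry the same real representation of $W$ but in general different integral ones, and the question is whether the sectors can see the difference.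

The fixed set $T^w$ is a closed subgroup of $T$, the product of its identity component, a torus, with a finite component group $F_w$; write $F_w^\vee$ for the component group of $(T^\vee)^w$. The following results are known, and they form the background of the conjecture in \cite{NPW}.
\begin{enumerate}
\item[(K1)] $F_w^\vee$ is canonically the Pontryagin dual of $F_w$, and the actions of $Z_W(w)$ on the two groups are dual.
\item[(K2)] $T^w$ and $(T^\vee)^w$ are isomorphic as topological groups, though not canonically.
\item[(K3)] If $G$ is the simply connected or the adjoint form of $E_6$, which are dual to each other, then the two sectors of every $w\in W$ are homotopy equivalent. The same holds for the dual pair $SU(n+1)$, $PSU(n+1)$.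
\end{enumerate}

\begin{quote}
\textbf{Conjecture} (comparison of sectors, \cite{NPW}). For every compact connected semisimple Lie group $G$ and every $w\in W$, the sectors $T^w/Z_W(w)$ and $(T^\vee)^w/Z_W(w)$ are homotopy equivalent.
\end{quote}

One may ask, more strongly, that the equivalence descend from a homeomorphism as in (K2). A counterexample to the statement above is also a counterexample to that one. We say that \emph{the conjecture holds at $w$} if the two sectors of $w$ are homotopy equivalent.

The two extreme cases support the conjecture. If $w=1$ the sectors are $T/W$ and $T^\vee/W$, and both are contractible because $W$ is generated by reflections (Corollary~\ref{cor:roots}). If $w$ fixes no nonzero vector of $\mathfrak t$, the sectors are the finite sets $F_w/Z_W(w)$ and $F_w^\vee/Z_W(w)$, and a finite group has as many orbits on a finite abelian group as on its dual. A character computation extends this count to all rational Betti numbers, so a counterexample has to be detected by finer invariants such as torsion. This is what happens.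

To state the results, let $W(B_n)$ be the group of signed permutations of the standard basis $e_1,\dots,e_n$ of $\mathbb R^n$, that is, of maps $e_i\mapsto\epsilon_ie_{\pi(i)}$ with $\pi\in S_n$ and $\epsilon_i=\pm1$, and let $W(D_n)$ be the subgroup of those with an even number of signs $-1$. The \emph{cycles} of a signed permutation are the cycles of $\pi$, fixed points included. A cycle is \emph{positive} or \emph{negative} according to the product of the $\epsilon_i$ along it, and \emph{odd} or \emph{even} according to its length. The Weyl group of $\mathrm{Spin}(2n)$ and of its dual $PSO(2n)$ is $W(D_n)$. We write $\Sigma$ for the unreduced suspension.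

\begin{theorem}\label{thm:counter}
Let $l_1<\dots<l_p$ be odd positive integers with $p\ge3$, let $n=\sum_j l_j$ and $G=\mathrm{Spin}(2n)$, and let $w\in S_n\subset W(D_n)$ have cycle type $(l_1,\dots,l_p)$. Then
\[
T^w/Z_W(w)\cong S^p,\qquad
(T^\vee)^w/Z_W(w)\cong
\begin{cases}\mathbb{RP}^p,& p \text{ odd},\\ \Sigma\mathbb{RP}^{p-1},& p\text{ even},\end{cases}
\]
and these spaces are not homotopy equivalent. In particular the conjecture is false: for $\mathrm{Spin}(18)$ and cycle type $(1,3,5)$ the sectors are $S^3$ and $\mathbb{RP}^3$.
\end{theorem}

\begin{theorem}\label{thm:betti}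
For every $G$ and every $w\in W$, the sectors $T^w/Z_W(w)$ and $(T^\vee)^w/Z_W(w)$ have the same number of components and the same rational Betti numbers.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $G$ be a compact connected Lie group with simple Lie algebra.
\begin{enumerate}
\item[(a)] The conjecture holds at every $w\in W$ unless $G$ is $\mathrm{Spin}(2n)$ or $PSO(2n)$ with $n$ odd and $n\ge9$, or $n$ even and $n\ge16$. For these $G$ it fails.
\item[(b)] For $G=\mathrm{Spin}(2n)$ or $PSO(2n)$ it fails exactly at those $w\in W(D_n)$ that have no negative cycle and whose odd cycles have pairwise distinct lengths and number $p\ge3$. For such $w$ the sector formed from the torus of $\mathrm{Spin}(2n)$ is homotopy equivalent to $S^p$, and the sector formed from the torus of $PSO(2n)$ is homotopy equivalent to $\mathbb{RP}^p$ for $p$ odd and to $\Sigma\mathbb{RP}^{p-1}$ for $p$ even.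
\end{enumerate}
\end{theorem}

One mechanism lies behind both the counterexample and the classification. Each component of a sector is a quotient $E/\Pi$ of a Euclidean space by a crystallographic group (Section~\ref{sec:setup}). Reflections in $\Pi$ fold $E$ onto a convex region, and the directions normal to their mirrors can be contracted away (Proposition~\ref{prop:fold}). For most $w$ the centralizer supplies so many reflections that what is left is a point, a torus, or a space of dimension at most two, and then the two sides can be compared directly. In type $D_n$, however, changing the sign on one odd cycle of $w$ is not an element of $W(D_n)$; only products of two such changes are. If nothing else in $w$ can absorb the sign, the centralizer acts on the odd cycles through diagonal sign matrices of determinant $1$, a group without reflections. With $p$ odd cycles the quotient has dimension $p$, the two sides first differ for $p=3$, and three distinct odd numbers add up to at least $1+3+5=9$.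

Sections~\ref{sec:setup}--\ref{sec:counter} prove Theorem~\ref{thm:counter} and use none of (K1)--(K3). Section~\ref{sec:betti} proves Theorem~\ref{thm:betti}, and includes a short proof of (K1). Sections~\ref{sec:fold}--\ref{sec:exceptional} prove Theorem~\ref{thm:class}; there (K3) is used for $E_6$ and nowhere else.

\section{Sectors as quotients of Euclidean space}\label{sec:setup}

\subsection*{Lattices}
Put $V=\mathfrak t$ with its $W$-invariant inner product $(\cdot,\cdot)$. The inner product identifies $\mathfrak t^*$ with $V$, and the identification is $W$-equivariant because $W$ acts orthogonally. For a lattice $\Lambda\subset V$ put $\Lambda^\vee=\{x\in V:(x,\Lambda)\subset\mathbb Z\}$; then $\Lambda^{\vee\vee}=\Lambda$ and $T^\vee=V/\Gamma^\vee$. We view the root system $\Phi$ as a subset of $V$. It spans $V$, the group $W$ is generated by the orthogonal reflections $s_\beta$ in the hyperplanes $\beta^\perp$, $\beta\in\Phi$, and $us_\beta u^{-1}=s_{u\beta}$ for $u\in W$.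

Fix $w\in W$ and write $Z=Z_W(w)$ and $V^w=\ker(w-1)$. For a $W$-stable lattice $\Lambda\subset V$ put $\Lambda^w=\Lambda\cap V^w$ and
\[
X_w(\Lambda)=(V/\Lambda)^w/Z .
\]
The two sectors of $w$ are $X_w(\Gamma)$ and $X_w(\Gamma^\vee)$. If $\Gamma=\Gamma^\vee$ they coincide. If $\sigma\in O(V)$ normalizes $W$, then $\sigma$ maps $(V/\Lambda)^w$ onto $(V/\sigma\Lambda)^{\sigma w\sigma^{-1}}$ and conjugates $Z$ onto the centralizer of $\sigma w\sigma^{-1}$, so that
\begin{equation}\label{eq:transport}
X_w(\Lambda)\cong X_{\sigma w\sigma^{-1}}(\sigma\Lambda),\qquad (\sigma\Lambda)^\vee=\sigma\Lambda^\vee .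
\end{equation}
With $\sigma\in W$ this says that only the conjugacy class of $w$ matters.

Recall how $\Gamma$ depends on $G$. Normalize the roots so that they take integer values on $\Gamma$. The \emph{coroot lattice} is spanned by the vectors $2\beta/(\beta,\beta)$, and the \emph{coweight lattice} consists of the $x$ with $(x,\Phi)\subset\mathbb Z$. The groups with a given Lie algebra correspond to the lattices $\Gamma$ between these two; the coroot lattice gives the simply connected form and the coweight lattice the adjoint form. Put $\mathbf 1=(1,\dots,1)$ and
\[
D_n=\Big\{x\in\mathbb Z^n:\sum_i x_i \text{ even}\Big\},\qquad D_n^*=\mathbb Z^n\cup\big(\mathbb Z^n+\tfrac12\mathbf 1\big),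
\]
so that $D_1=2\mathbb Z$ and $D_1^*=\frac12\mathbb Z$. For $n\ge2$ the lattice $D_n$ is spanned by the vectors $e_i\pm e_j$, $i\neq j$, and $x_i\pm x_j\in\mathbb Z$ for all $i\ne j$ means that $x\in D_n^*$. Hence $D_n^\vee=D_n^*$. In type $D_n$ the roots and the coroots are the $\pm e_i\pm e_j$, so $\Gamma=D_n$ for $\mathrm{Spin}(2n)$ and $\Gamma=D_n^*$ for $PSO(2n)$.

\subsection*{Components}
A group of isometries of a Euclidean space $E$ acts \emph{properly discontinuously} if for every compact $A\subset E$ only finitely many elements $g$ satisfy $gA\cap A\ne\emptyset$. The quotient is then Hausdorff. We call the group \emph{crystallographic} if in addition the translations that it contains span the vector space $U$ of $E$. If a finite group $H\subset O(U)$ preserves a lattice $L\subset U$, then $L\rtimes H$ denotes the crystallographic group of maps $x\mapsto hx+\lambda$ with $h\in H$, $\lambda\in L$.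

The preimage of $(V/\Lambda)^w$ in $V$ is the subgroup
\[
M_w(\Lambda)=\{x\in V: wx-x\in\Lambda\}.
\]
It is the disjoint union of the nonempty fibers of $w-1$ over the points of $\Lambda$. These are affine subspaces $E=x_0+V^w$, which we call \emph{sheets}; the vector $wx-x$ is the same for all $x$ in a sheet. For a sheet $E$ let $\Pi_E$ be the group of restrictions to $E$ of those maps $x\mapsto zx+\lambda$, with $z\in Z$ and $\lambda\in\Lambda$, that preserve $E$. Let $H\subset O(V^w)$ be the image of $Z$.

\begin{lemma}\label{lem:sheets}
Let $\Lambda\subset V$ be a $W$-stable lattice.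
\begin{enumerate}
\item[(a)] The components of $(V/\Lambda)^w$ are the images $E/\Lambda^w$ of the sheets. They are tori, and the component group is the finite group
\[
F_w(\Lambda)=M_w(\Lambda)/(V^w+\Lambda)\;\cong\;\big(\Lambda\cap(V^w)^\perp\big)/(w-1)\Lambda ,
\]
the isomorphism being induced by $w-1$.
\item[(b)] For every sheet $E$ the group $\Pi_E$ is crystallographic, and the component of $X_w(\Lambda)$ that contains the image of $E$ is homeomorphic to $E/\Pi_E$. The linear parts of the elements of $\Pi_E$ are the restrictions to $V^w$ of the $z\in Z$ that fix the class of $E$ in $F_w(\Lambda)$.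
\item[(c)] If $F_w(\Lambda)=0$, then $X_w(\Lambda)\cong V^w/(\Lambda^w\rtimes H)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $w$ is orthogonal, $w-1$ has kernel $V^w$ and image $(V^w)^\perp$. It has an integer matrix in a basis of $\Lambda$, so its kernel has a basis of integer vectors, and $\Lambda^w$ is a lattice in $V^w$. Two points of $E$ have the same image in $V/\Lambda$ exactly when they differ by an element of $\Lambda^w$, so the image of $E$ is a coset of the torus $V^w/\Lambda^w$. The cosets are indexed by $M_w(\Lambda)/(V^w+\Lambda)$. The map $w-1$ sends $M_w(\Lambda)$ onto $\Lambda\cap(V^w)^\perp$ with kernel $V^w$, and sends $V^w+\Lambda$ onto $(w-1)\Lambda$. Both images are lattices in $(V^w)^\perp$, so the quotient is finite, and the finitely many compact connected cosets are the components.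

(b) The group $\Lambda\rtimes W$ acts properly discontinuously on $V$, so $\Pi_E$ does so on $E$, and $\Pi_E$ contains the translations by $\Lambda^w$. Let $\mathcal C$ be the image of $E$ in $V/\Lambda$. The group $Z$ permutes the components, so the component of $X_w(\Lambda)$ in question is $\mathcal C/\operatorname{Stab}_Z(\mathcal C)$. The map $E\to\mathcal C/\operatorname{Stab}_Z(\mathcal C)$ is open, continuous and onto. Two points $x,x'\in E$ have the same image exactly when $x'=zx+\lambda$ with $z\in Z$, $\lambda\in\Lambda$. In that case $zE+\lambda$ is parallel to $zV^w=V^w$ and contains $x'$, so it equals $E$. Thus the fibers are the $\Pi_E$-orbits. By the same argument $z\mathcal C=\mathcal C$ if and only if $zE+\lambda=E$ for some $\lambda\in\Lambda$, which gives the last assertion.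

(c) Take $E=V^w$. The map $x\mapsto zx+\lambda$ preserves $V^w$ if and only if $\lambda\in\Lambda^w$.
\end{proof}

\section{Two quotients of a doubled cube}\label{sec:cube}

Let $\Delta_p=\{\pm1\}^p$ be the group of diagonal sign matrices and $\Delta_p^+$ the subgroup of determinant $1$. The sectors in Theorem~\ref{thm:counter} will turn out to be $\mathbb R^p/(D_p\rtimes\Delta_p^+)$ and $\mathbb R^p/(D_p^*\rtimes\Delta_p^+)$, so we identify these first.

Small $p$ shows what to expect. For $p=1$ the group $\Delta_1^+$ is trivial and both quotients are circles. For $p=2$ we have $D_2^*=\frac12D_2$, so scaling by $\frac12$ is a homeomorphism between the quotients. Let $p=3$, so that the nontrivial elements of $\Delta_3^+$ are the half-turns about the coordinate axes. The group $D_3^*\rtimes\Delta_3^+$ contains $\mathbb Z^3\rtimes\Delta_3^+$ with index $2$. An element outside this subgroup has the form $x\mapsto\epsilon x+\lambda$ with $\lambda\in\mathbb Z^3+\frac12\mathbf 1$. Some diagonal entry $\epsilon_i$ equals $+1$, because the product of the three entries is $1$, and the $i$th coordinate is moved by $\lambda_i\neq0$. So no element outside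 the subgroup has a fixed point, the induced involution of the connected space $\mathbb R^3/(\mathbb Z^3\rtimes\Delta_3^+)$ is free, and $\mathbb R^3/(D_3^*\rtimes\Delta_3^+)$ has a connected double cover. No cover arises in this way on the other side, since $D_3\rtimes\Delta_3^+$ is generated by elements with fixed points: the translation by $e_1\pm e_2$ is the half-turn $x\mapsto(-x_1,-x_2,x_3)$ followed by the half-turn $x\mapsto(1-x_1,\pm1-x_2,x_3)$, and likewise for the other pairs of coordinates.

To identify the spaces, we use that a quotient by the orientation-preserving half of a reflection group consists of two copies of the chamber glued along the walls. A \emph{strict fundamental domain} is a closed set that meets every orbit in exactly one point. For a space $K$ with a closed subset $\partial K$, let $\operatorname{Dbl}(K)$ be the quotient of $K\times\{+1,-1\}$ by $(x,+1)\sim(x,-1)$ for $x\in\partial K$.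

\begin{lemma}\label{lem:double}
Let $Y$ be a Euclidean space or a round sphere, $R$ a properly discontinuous group of isometries of $Y$, and $\chi\colon R\to\{\pm1\}$ a surjective homomorphism with kernel $R^+$. Let $K$ be a compact strict fundamental domain for $R$ and $\partial K\subset K$ a closed subset such that points of $K\setminus\partial K$ have trivial stabilizer and each point of $\partial K$ is fixed by an element of $R\setminus R^+$. Write $[y]$ for the $R^+$-orbit of $y$ and fix $r\in R\setminus R^+$.
\begin{enumerate}
\item[(a)] The map $(x,+1)\mapsto[x]$, $(x,-1)\mapsto[rx]$ is a homeomorphism $\operatorname{Dbl}(K)\to Y/R^+$.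
\item[(b)] Let $h$ be an isometry of $Y$ that normalizes $R$ and $R^+$, let $g\in R$ satisfy $ghK=K$, and put $k=gh|_K$. Then $h$ acts on $Y/R^+=\operatorname{Dbl}(K)$ by $(x,\varepsilon)\mapsto(kx,\varepsilon\chi(g))$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $u\in R$ and $x\in K$, the orbit $[ux]$ is the image of $(x,\chi(u))$, because $u\in R^+$ or $u\in R^+r$.

(a) If $x\in\partial K$ is fixed by $u\in R\setminus R^+$, then $[x]=[ux]=[rx]$, so the map is well defined. It is onto because $RK=Y$. If $(x,\varepsilon)$ and $(x',\varepsilon')$ have the same image, then $x$ and $x'$ lie in one $R$-orbit, so $x=x'$ by strictness. If moreover $\varepsilon\ne\varepsilon'$, then $rx=ux$ with $u\in R^+$, and $u^{-1}r\neq1$ fixes $x$, so $x\in\partial K$. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism.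

(b) For $x\in K$ we have $hx=g^{-1}kx$ and $hrx=(hrh^{-1})g^{-1}kx$, where $kx\in K$ and $hrh^{-1}\in R\setminus R^+$. So $[hx]$ is the image of $(kx,\chi(g))$ and $[hrx]$ is the image of $(kx,-\chi(g))$.
\end{proof}

\begin{proposition}\label{prop:cube}
Let $p\ge2$. Then
\begin{enumerate}
\item[(a)] $\mathbb R^p/(D_p\rtimes\Delta_p^+)\cong S^p$;
\item[(b)] $\mathbb R^p/(D_p^*\rtimes\Delta_p^+)\cong\mathbb{RP}^p$ if $p$ is odd, and $\cong\Sigma\mathbb{RP}^{p-1}$ if $p$ is even.
\end{enumerate}
The spaces in (a) and (b) are both $S^2$ for $p=2$, and they are not homotopy equivalent for $p\ge3$.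
\end{proposition}

\begin{proof}
For $c>0$ let $R_c=(2c\mathbb Z)^p\rtimes\Delta_p$, let $\chi$ be the determinant of the linear part, and let $R_c^+=(2c\mathbb Z)^p\rtimes\Delta_p^+$ be its kernel. The group $R_c$ is the product of $p$ copies of the group of maps $t\mapsto\pm t+2cm$ of the line, $m\in\mathbb Z$. Each orbit of the latter meets $[0,c]$ once, points of $(0,c)$ have trivial stabilizer, and $0$ and $c$ are fixed by $t\mapsto-t$ and $t\mapsto 2c-t$. So Lemma~\ref{lem:double} applies with the cube $K=[0,c]^p$ and its boundary.

Let $x'=x-\frac c2\mathbf 1$ be the coordinate centered at the center of $K$. The radial map $\rho(x')=\frac{2\|x'\|_\infty}{c\,\|x'\|_2}\,x'$, $\rho(0)=0$, is a homeomorphism of $K$ onto the unit ball, takes $\partial K$ to the unit sphere, and commutes with $\Delta_p$. Hence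
\[
\mathbb R^p/R_c^+\cong\operatorname{Dbl}(K)\cong S^p\subset\mathbb R^p\times\mathbb R,\qquad (x,\varepsilon)\mapsto\Big(\rho(x'),\ \varepsilon\sqrt{1-\|\rho(x')\|_2^2}\Big).
\]
Write $(y,t)$ for a point of $S^p$. With $t$ as suspension coordinate, $S^p=\Sigma S^{p-1}$, and a finite group $A\subset O(p)$ acting by $(y,t)\mapsto(ay,t)$ has quotient $\Sigma(S^{p-1}/A)$. Both groups in the statement contain some $R_c^+$ as a normal subgroup with translations as coset representatives. The translation $h$ by a vector $v$ conjugates $x\mapsto\epsilon x+\lambda$ to $x\mapsto\epsilon x+\lambda+(v-\epsilon v)$, and the entries of $v-\epsilon v$ are $0$ or $2v_i$. So $h$ normalizes $R_c$ and $R_c^+$ as soon as $v\in(c\mathbb Z)^p$.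

(b) Take $c=\frac12$, so that $R_c^+=\mathbb Z^p\rtimes\Delta_p^+$ has index $2$ in $D_p^*\rtimes\Delta_p^+$. The other coset contains the translation $h$ by $\frac12\mathbf 1\in(c\mathbb Z)^p$. Let $g(x)=\mathbf 1-x$. Then $g\in R_c$, $\chi(g)=(-1)^p$, and $gh(x)=\frac12\mathbf 1-x$ preserves $K$ and reads $x'\mapsto-x'$. By Lemma~\ref{lem:double}(b), $h$ acts on $S^p$ by $(y,t)\mapsto(-y,(-1)^pt)$. For $p$ odd this is the antipodal map, with quotient $\mathbb{RP}^p$. For $p$ even the quotient is $\Sigma(S^{p-1}/\pm1)=\Sigma\mathbb{RP}^{p-1}$.

(a) Take $c=1$, so that $R_c^+=(2\mathbb Z)^p\rtimes\Delta_p^+\subset D_p\rtimes\Delta_p^+$. The cosets are represented by the translations $h_I$ by $\sum_{i\in I}e_i\in(c\mathbb Z)^p$, where $I\subset\{1,\dots,p\}$ has even cardinality. Let $g\in R_c$ send $x_i$ to $2-x_i$ for $i\in I$ and fix the other coordinates. Then $\chi(g)=(-1)^{|I|}=1$, and $gh_I$ sends $x_i$ to $1-x_i$ for $i\in I$; it preserves $K$ and changes the sign of $x'_i$ for $i\in I$. So the $h_I$ act on $S^p$ by $(y,t)\mapsto(\epsilon y,t)$ with $\epsilon$ running over $\Delta_p^+$, and the quotient is $\Sigma(S^{p-1}/\Delta_p^+)$.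 Apply Lemma~\ref{lem:double}(a) once more, to $\Delta_p$ acting on $S^{p-1}$ with $\chi=\det$. The set $K'=\{y\in S^{p-1}:y_i\ge0\text{ for all }i\}$ is a strict fundamental domain, a point with all $y_i>0$ has trivial stabilizer, and a point with $y_i=0$ is fixed by the sign change in the $i$th coordinate. The map $y\mapsto y/\sum_iy_i$ takes $K'$ to the standard $(p-1)$-simplex and the points with some $y_i=0$ to its boundary. So $S^{p-1}/\Delta_p^+$ is the double of a closed $(p-1)$-ball, which is $S^{p-1}$, and the space in (a) is $\Sigma S^{p-1}\cong S^p$.

For $p=2$ the space in (b) is $\Sigma\mathbb{RP}^1=\Sigma S^1=S^2$. For odd $p\ge3$ we have $H_1(\mathbb{RP}^p)=\mathbb Z/2$ and $H_1(S^p)=0$. For even $p\ge4$ the suspension isomorphism gives $H_2(\Sigma\mathbb{RP}^{p-1})=H_1(\mathbb{RP}^{p-1})=\mathbb Z/2$, while $H_2(S^p)=0$.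
\end{proof}

\section{The counterexample}\label{sec:counter}

For a subset $B\subset\{1,\dots,n\}$ put $1_B=\sum_{i\in B}e_i$. If $w\in S_n$ is an unsigned permutation, then $(wx)_{w(i)}=x_i$, and $V^w$ consists of the vectors that are constant on each cycle; the vectors $1_B$, with $B$ running over the cycles, form an orthogonal basis.

Consider $n=9$ and cycle type $(1,3,5)$. A vector of $V^w$ has the form
\[
x=(a;\ b,b,b;\ c,c,c,c,c).
\]
It lies in $D_9$ if $a,b,c$ are integers and $a+3b+5c$ is even, that is, if $(a,b,c)\in D_3$; it lies in $D_9^*$ if $(a,b,c)\in D_3^*$. A signed permutation that commutes with $w$ cannot mix blocks of different sizes, so it multiplies $a,b,c$ by signs. Changing the sign of $a$, $b$ or $c$ costs $1$, $3$ or $5$ signs, so an element of $W(D_9)$ changes an even number of them. This produces the two groups of Proposition~\ref{prop:cube} with $p=3$, provided that the fixed sets are connected. We carry this out in the generality needed later for Theorem~\ref{thm:class}.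

\begin{lemma}\label{lem:unsigned}
Let $W=W(D_n)$, let $w\in S_n\subset W$ have $p\ge1$ odd cycles and $q\ge0$ even cycles, and let $\Lambda$ be $D_n$ or $D_n^*$. Use the basis $1_B$, odd cycles first, to identify $V^w$ linearly with $\mathbb R^p\oplus\mathbb R^q$.
\begin{enumerate}
\item[(a)] $F_w(\Lambda)=0$.
\item[(b)] $\Lambda^w=D_p\oplus\mathbb Z^q$ if $\Lambda=D_n$, and $\Lambda^w=D_{p+q}^*$ if $\Lambda=D_n^*$.
\item[(c)] $H$ consists of the signed permutations of the basis $1_B$ that preserve the lengths of cycles and have an even number of signs $-1$ on odd cycles.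
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $wx-x\in\Lambda$ and let $B_1$ be an odd cycle. The entries of $wx-x$ over $B_1$ add up to $0$, since $w$ permutes the entries of $x$ over $B_1$. For a vector in $\mathbb Z^n+\frac12\mathbf 1$ the sum over $B_1$ lies in $\frac12+\mathbb Z$. Hence $wx-x\in\mathbb Z^n$, so $x$ is constant modulo $\mathbb Z$ on each cycle, and $x\in V^w+\mathbb Z^n$. If $\Lambda=D_n^*$, then $\mathbb Z^n\subset\Lambda$. If $\Lambda=D_n$, then $\mathbb Z^n=D_n\cup(1_{B_1}+D_n)$ because $1_{B_1}$ has odd coordinate sum, and $1_{B_1}\in V^w$. In both cases $x\in V^w+\Lambda$.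

(b) The entries of $\sum_Ba_B1_B$ are the $a_B$. The vector lies in $D_n^*$ if all $a_B$ are in $\mathbb Z$ or all are in $\frac12+\mathbb Z$. It lies in $D_n$ if all $a_B$ are integers and $\sum_Ba_B|B|$ is even, and $\sum_Ba_B|B|\equiv\sum_{B\text{ odd}}a_B\pmod2$.

(c) Let $z\in W(B_n)$ commute with $w$. Then $z$ permutes the $\langle w\rangle$-orbits on $\{\pm e_i\}$, which are the sets $\{e_i\}_{i\in B}$ and $\{-e_i\}_{i\in B}$. So $z1_B=\epsilon_B1_{B'}$ with $|B'|=|B|$ and $\epsilon_B=\pm1$, and $z$ has the sign $\epsilon_B$ at every index of $B$. The number of signs $-1$ of $z$ is the sum of $|B|$ over the cycles with $\epsilon_B=-1$, and its parity is that of the number of odd cycles with $\epsilon_B=-1$. Conversely, given a length-preserving permutation $B\mapsto B'$ and signs $\epsilon_B$, choose an index $i_B$ in each cycle $B$ and put $ze_{w^k(i_B)}=\epsilon_Be_{w^k(i_{B'})}$. This $z$ commutes with $w$ and induces the given map.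
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Here $\Gamma=D_n$, $\Gamma^\vee=D_n^*$ and $q=0$. The lengths are distinct, so $H=\Delta_p^+$ by Lemma~\ref{lem:unsigned}(c). By Lemma~\ref{lem:unsigned}(a),(b) and Lemma~\ref{lem:sheets}(c), the sectors are $\mathbb R^p/(D_p\rtimes\Delta_p^+)$ and $\mathbb R^p/(D_p^*\rtimes\Delta_p^+)$. The identification of $V^w$ with $\mathbb R^p$ is linear and not isometric, which does not affect the homeomorphism type of the quotients. Proposition~\ref{prop:cube} finishes the proof.
\end{proof}

\begin{remark}
For the intermediate group $SO(2n)$, with $\Gamma=\mathbb Z^n$, and $w$ as in Theorem~\ref{thm:counter}, the proof of Lemma~\ref{lem:unsigned}(a) again gives a connected fixed set, and the sector is $\mathbb R^p/(\mathbb Z^p\rtimes\Delta_p^+)$. This is the doubled cube $S^p$ in the proof of Proposition~\ref{prop:cube}(b). For $p$ odd the map to the sector of $PSO(2n)$ is the covering $S^p\to\mathbb{RP}^p$.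
\end{remark}

\section{Components and rational Betti numbers}\label{sec:betti}

We first write down the duality (K1) in the form in which it is used. For a finite abelian group $F$ let $\widehat F=\operatorname{Hom}(F,\mathbb R/\mathbb Z)$; recall that $|\widehat F|=|F|$.

\begin{lemma}\label{lem:pairing}
Let $\Lambda$ be a $W$-stable lattice. The formula $\langle x,y\rangle=(wx-x,y)\bmod\mathbb Z$ defines a $Z$-invariant perfect pairing $F_w(\Lambda)\times F_w(\Lambda^\vee)\to\mathbb R/\mathbb Z$. Consequently $|F_w(\Lambda)^z|=|F_w(\Lambda^\vee)^z|$ for every $z\in Z$.
\end{lemma}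

\begin{proof}
Let $x\in M_w(\Lambda)$ and $y\in M_w(\Lambda^\vee)$. We have $(wx-x,y)=(x,w^{-1}y-y)$, and $w^{-1}y-y=-w^{-1}(wy-y)\in\Lambda^\vee$. The left side is an integer for $y\in\Lambda^\vee$ and vanishes for $x\in V^w$; the right side is an integer for $x\in\Lambda$ and vanishes for $y\in V^w$. So the pairing is well defined. It is $Z$-invariant because $Z$ is orthogonal and commutes with $w$.

Suppose that $\langle x,y\rangle=0$ for all $x$. As $x$ varies, $wx-x$ runs through $N=\Lambda\cap(V^w)^\perp$, so $(\cdot,y)$ is a homomorphism $N\to\mathbb Z$. Since $\Lambda/N$ is torsion-free, $N$ is a direct summand of $\Lambda$, the homomorphism extends to $\Lambda$, and there is $\mu\in\Lambda^\vee$ with $(N,y-\mu)=0$. As $N$ spans $(V^w)^\perp$, we get $y\in V^w+\Lambda^\vee$. Thus $F_w(\Lambda^\vee)$ embeds in the dual of $F_w(\Lambda)$. As $y$ varies, $w^{-1}y-y$ runs through $\Lambda^\vee\cap(V^w)^\perp$, so the same argument embeds $F_w(\Lambda)$ in the dual of $F_w(\Lambda^\vee)$. The orders are therefore equal and the pairing is perfect.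

Finally let $z$ act on $F=F_w(\Lambda)$. A character of $F$ is fixed by $z$ if and only if it vanishes on $(z-1)F$. So $|\widehat F^z|=|F/(z-1)F|=|\ker(z-1)|=|F^z|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:betti}]
Let $\Lambda$ be $\Gamma$ or $\Gamma^\vee$, and put $Y=(V/\Lambda)^w$, $Y_1=V^w/\Lambda^w$ and $F=F_w(\Lambda)$. The components of $X_w(\Lambda)$ correspond to the $Z$-orbits on $F$. By Burnside's lemma their number is $|Z|^{-1}\sum_{z\in Z}|F^z|$, which is the same for both lattices by Lemma~\ref{lem:pairing}.

For a finite group acting smoothly on a compact manifold, the rational cohomology of the quotient is the invariant part of the cohomology of the manifold. So $H^k(X_w(\Lambda);\mathbb Q)=H^k(Y;\mathbb Q)^Z$, and it suffices to compare the characters of $Z$ on $H^k(Y;\mathbb R)$. For a component $\mathcal C$ of $Y$, translation by a point $c\in\mathcal C$ is a homeomorphism $Y_1\to\mathcal C$. Two choices of $c$ differ by a translation of the connected group $Y_1$, which is homotopic to the identity, so $H^k(\mathcal C;\mathbb R)$ is canonically $H^k(Y_1;\mathbb R)=\bigwedge^k(V^w)^*$. An element $z\in Z$ acts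 on $Y$ by a group automorphism, $z(c+t)=zc+zt$, so under these identifications the map $\mathcal C\to z\mathcal C$ corresponds to the action of $z$ on $Y_1$. Hence
\[
H^k(Y;\mathbb R)\cong\operatorname{Map}(F,\mathbb R)\otimes\textstyle\bigwedge^k(V^w)^*
\]
as representations of $Z$. Orthogonal representations are self-dual, so the character at $z$ is $|F^z|\cdot\operatorname{tr}(z\,|\bigwedge^kV^w)$. The second factor does not involve $\Lambda$, and the first is the same for $\Gamma$ and $\Gamma^\vee$.
\end{proof}

We shall use the count of components in the following form.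

\begin{corollary}\label{cor:uniform}
If all components of $X_w(\Gamma)$ and of $X_w(\Gamma^\vee)$ are homotopy equivalent to one and the same space, then the conjecture holds at $w$.
\end{corollary}

\section{Removing reflections}\label{sec:fold}

The quotient of a line by the group generated by two reflections is an interval, whatever the distance between the mirrors. So a direction in which $\Pi_E$ contains a reflection should contribute nothing to the homotopy type, and the lattice should leave no trace there. The difficulty is that $\Pi_E$ is larger than its reflection subgroup, and the contraction of a chamber has to be compatible with the remaining elements. Contracting to the barycenter achieves this.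

We recall what is needed from \cite[Ch.~V, \S3]{Bou}. Let $\mathcal H$ be a set of affine hyperplanes in a Euclidean space $E''$, and let $R$ be the group generated by the orthogonal reflections in them. Assume that $R$ preserves $\mathcal H$ and acts properly discontinuously. The \emph{chambers} are the components of the complement of the union of $\mathcal H$. Then $R$ permutes the chambers transitively, and the closure of a chamber is a strict fundamental domain. If the normals of the hyperplanes span the vector space $U''$ of $E''$, there are compatible orthogonal decompositions $E''=\prod_jE_j$, $U''=\bigoplus_jU_j$ and $R=\prod_jR_j$ such that every normal lies in some $U_j$, the group $R_j$ is generated by the reflections with normal in $U_j$ and acts irreducibly on $U_j$, and the chambers are the products of chambers of the $R_j$ in the $E_j$. Either $R_j$ is finite and its hyperplanes in $E_j$ meet in a single point, or its closed chambers are compact simplices.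

\begin{proposition}\label{prop:fold}
Let $\Pi$ be a crystallographic group on a Euclidean space $E$ with vector space $U$. Let $S\subset U$ be a set of nonzero vectors such that the linear parts of $\Pi$ permute the lines $\mathbb Rs$, $s\in S$, and such that for each $s\in S$ the group $\Pi$ contains a reflection with normal $s$. Put $U''=\operatorname{span}S$ and $U'=(U'')^\perp$, let $E'=E/U''$, a Euclidean space with vector space $U'$, and let $\Pi'$ be the image of $\Pi$ in the isometry group of $E'$. Then $\Pi'$ is crystallographic and $E/\Pi\simeq E'/\Pi'$. In particular $E/\Pi$ is contractible if $\Pi$ contains reflections whose normals span $U$.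
\end{proposition}

\begin{proof}
The linear parts of $\Pi$ preserve $U''$ and $U'$. Hence $E=E'\times E''$ with $E''=E/U'$, and every $g\in\Pi$ is a product $g'\times g''$ of isometries of the factors. Let $R\subset\Pi$ be generated by all reflections in $\Pi$ whose normal lies on one of the lines $\mathbb Rs$. Their mirrors have the form $E'\times A$ with $A$ a hyperplane of $E''$; let $\mathcal H$ be the set of these $A$. Since the linear parts permute the lines $\mathbb Rs$, the group $\Pi$ permutes these mirrors by conjugation of the reflections. So $\Pi$ preserves $\mathcal H$ and permutes its chambers. The group $R$ acts trivially on $E'$; it preserves each slice $\{x'\}\times E''$ and so acts properly discontinuously on $E''$. The normals span $U''$, and the facts recalled above apply.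

\emph{No factor $R_j$ is finite.} This is where the translations are used. Suppose that the hyperplanes of $R_j$ meet in the single point $o_j\in E_j$. A translation $\tau\in\Pi$ maps each member of $\mathcal H$ to a parallel member, so it permutes those with normal in $U_j$, and its $E_j$-component fixes $o_j$. Then all translations in $\Pi$ are orthogonal to $U_j\ne0$, and they cannot span $U$.

So a closed chamber $K\subset E''$ is a product of compact simplices. Let $\Pi_K$ be the stabilizer of $E'\times K$ in $\Pi$. For $g\in\Pi$ there is $r\in R$ with $g''K=r''K$, so $\Pi=R\,\Pi_K$.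

\emph{The map $(E'\times K)/\Pi_K\to E/\Pi$ is a homeomorphism.} It is continuous, and onto because $R(E'\times K)=E$. Let $x$ and $gx$ lie in $E'\times K$ and write $g=rk$ with $r\in R$, $k\in\Pi_K$. Then $kx$ and $r(kx)$ both lie in $E'\times K$, so $gx=kx$ by strictness; the map is injective. If $A\subset E'\times K$ is closed and $\Pi_K$-stable, then $\Pi A=\bigcup_{r\in R}rA$. This union of closed sets is locally finite, because $K$ is compact and $R$ acts properly discontinuously on $E''$. So $\Pi A$ is closed, and the map is closed.

\emph{Contraction.} For $k\in\Pi_K$ the isometry $k''$ preserves $K$, permutes its vertices and fixes their average $b$. The homotopy $(x',x'')\mapsto(x',(1-t)x''+tb)$ of $E'\times K$ commutes with $\Pi_K$. Quotient maps by group actions are open, so the homotopy descends to a deformation retraction of $(E'\times K)/\Pi_K$ onto $(E'\times\{b\})/\Pi_K$. Since $R$ acts trivially on $E'$, the image of $\Pi_K$ in the isometry group of $E'$ is $\Pi'$, and the retract is $E'/\Pi'$.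

\emph{$\Pi'$ is crystallographic.} For compact $A'\subset E'$ and $k\in\Pi_K$, the sets $k'A'$ and $A'$ meet if and only if $k(A'\times K)$ and $A'\times K$ meet, and this happens for finitely many $k$. The group $\Pi'$ contains the projections to $U'$ of the translations in $\Pi$, and these span $U'$.

For the last assertion let $S$ be the set of normals of all reflections in $\Pi$; then $E'$ is a point.
\end{proof}

All reflections that we need in the groups $\Pi_E$ come from one observation. An element of $Z$ that acts on $V^w$ as a reflection need not preserve the sheet $E$, and even if it does after a correction by $\Lambda$, the result may be a glide reflection. The test is whether the translation part is normal to the mirror.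

\begin{lemma}\label{lem:test}
Let $E$ be a sheet for $\Lambda$ and $y\in E$. Let $z\in Z$ act on $V^w$ as the reflection with normal $u$, and let $\lambda\in\Lambda$ satisfy $zy-y-\lambda\in\mathbb Ru$. Then $\Pi_E$ contains a reflection with normal $u$.
\end{lemma}

\begin{proof}
Write $zy-y-\lambda=au$. The map $x\mapsto zx-\lambda$ sends $y+v$ to $y+zv+au$ for $v\in V^w$. It preserves $E$, fixes $y+\frac a2u$, and has linear part $z|_{V^w}$.
\end{proof}

\begin{corollary}\label{cor:roots}
Let $d$ be the codimension of $\operatorname{span}(\Phi\cap V^w)$ in $V^w$. If $d=0$, every component of both sectors is contractible. If $d\le1$, the conjecture holds at $w$. In particular it holds if $w=1$ or $\dim V^w\le1$.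
\end{corollary}

\begin{proof}
Let $\beta\in\Phi\cap V^w$. Then $ws_\beta w^{-1}=s_{w\beta}=s_\beta$, so $s_\beta\in Z$, and $s_\beta y-y\in\mathbb R\beta$ for every $y$. By Lemma~\ref{lem:test} with $\lambda=0$, every $\Pi_E$ contains a reflection with normal $\beta$, for either lattice. The set $S=\Phi\cap V^w$ is $Z$-stable, so Proposition~\ref{prop:fold} gives $E/\Pi_E\simeq E'/\Pi'$ with $\dim E'=d$. If $d=0$ this is a point. If $d=1$, then either $\Pi'$ consists of translations and $E'/\Pi'$ is a circle, or $\Pi'$ contains a reflection of the line and $E'/\Pi'$ is contractible. So for $d\le1$ each sector is homotopy equivalent to a disjoint union of $b_1$ circles and $b_0-b_1$ points, and $b_0,b_1$ agree by Theorem~\ref{thm:betti}.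
\end{proof}

\section{The classical groups}\label{sec:classical}

\subsection*{Type $A_{N-1}$}
Here $V=\{x\in\mathbb R^N:\sum_ix_i=0\}$ and $W=S_N$. The coroot lattice is $Q=\mathbb Z^N\cap V$, spanned by the $e_i-e_j$, and the coweight lattice $P=Q^\vee$ consists of the $x\in V$ whose entries are congruent to one another modulo $\mathbb Z$. If $Q\subset\Gamma\subset P$, then also $Q\subset\Gamma^\vee\subset P$. So by Corollary~\ref{cor:uniform} the conjecture holds for all forms of type $A$ once we prove the following.

\begin{proposition}\label{prop:A}
Let $Q\subset\Lambda\subset P$ and let $s$ be the number of distinct cycle lengths of $w\in S_N$. Every component of $X_w(\Lambda)$ is homotopy equivalent to $(S^1)^{s-1}$.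
\end{proposition}

\begin{proof}
Let $E$ be a sheet and $y\in E$. Let $B\ne B'$ be cycles of equal length, choose $i\in B$ and $i'\in B'$, and let $\sigma\in S_N$ interchange $w^k(i)$ with $w^k(i')$ for all $k$ and fix all other indices. Then $\sigma\in Z$. On $V^w$ it interchanges the values on $B$ and $B'$, which is the reflection with normal $u=1_B-1_{B'}$ because $|B|=|B'|$. Since $wy-y\in P$, there is $a\in\mathbb R$ with $y_j-y_{w(j)}\equiv a\pmod{\mathbb Z}$ for all $j$. Hence $y_{w^k(i)}-y_{w^k(i')}\equiv y_i-y_{i'}$ for all $k$. With $e=y_i-y_{i'}$, the vector $\lambda=\sigma y-y+eu$ is therefore integral. Its coordinate sum is $0$, so $\lambda\in Q\subset\Lambda$, and Lemma~\ref{lem:test} gives a reflection with normal $u$ in $\Pi_E$.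

Let $S$ be the set of all such $u$. Elements of $Z$ permute the cycles of each length, so $S$ is $Z$-stable. A vector of $V^w$ is orthogonal to $1_B-1_{B'}$ when its values on $B$ and $B'$ agree. So $U'$ consists of the vectors in $V$ that are constant on the union of the cycles of each given length, $\dim U'=s-1$, and $Z$ acts trivially on $U'$. The crystallographic group $\Pi'$ of Proposition~\ref{prop:fold} then consists of translations, and $E'/\Pi'$ is a torus of dimension $s-1$.
\end{proof}

\subsection*{The lattices of types $B$, $C$, $D$}
Now $V=\mathbb R^n$. The vectors $\pm e_i\pm e_j$ are roots and coroots in all three types. In type $B_n$ there are also the roots $\pm e_i$ with coroots $\pm2e_i$, so the coroot and coweight lattices are $D_n$ and $\mathbb Z^n$. In type $C_n$ there are the roots $\pm2e_i$ with coroots $\pm e_i$, and the lattices are $\mathbb Z^n$ and $D_n^*$. In both types $W=W(B_n)$ and the index is $2$, so there are no other forms. In type $D_n$ the index $[D_n^*:D_n]$ is $4$. For $n$ odd the quotient is cyclic, since $2\cdot\frac12\mathbf 1\notin D_n$, and $\mathbb Z^n$ is the only intermediate lattice. For $n$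 even there are also the half-spin lattices
\[
D_n^\pm=D_n\cup(D_n+h_\pm),\qquad h_+=\tfrac12\mathbf 1,\quad h_-=\tfrac12\mathbf 1-e_n .
\]
The list of groups is therefore:
\begin{center}
\begin{tabular}{l|llll}
$\Gamma$ & $D_n$ & $\mathbb Z^n$ & $D_n^*$ & $D_n^\pm$ ($n$ even)\\ \hline
$W=W(B_n)$ & $\mathrm{Spin}(2n+1)$ & $SO(2n+1)$, $Sp(n)$ & $PSp(n)$ & \\
$W=W(D_n)$ & $\mathrm{Spin}(2n)$ & $SO(2n)$ & $PSO(2n)$ & half-spin groups
\end{tabular}
\end{center}
In every case $\Gamma$ and $\Gamma^\vee$ lie between $D_n$ and $D_n^*$.

\subsection*{Normal form of $w$}
Let $we_i=\epsilon_ie_{\pi(i)}$ and let $\sigma\in\Delta_n$ have entries $\sigma_i$. Then $\sigma w\sigma^{-1}$ has the signs $\sigma_i\epsilon_i\sigma_{\pi(i)}$, so the cycles, their lengths and their signs are unchanged. On a positive cycle the recursion $\sigma_{\pi(i)}=\sigma_i\epsilon_i$ closes up and removes all signs. The matrix $\sigma$ normalizes $W(B_n)$ and $W(D_n)$, preserves $D_n$, $\mathbb Z^n$, $D_n^*$, and permutes the lattices between $D_n$ and $D_n^*$; it preserves $\mathbb Z^n$, so it fixes or interchanges $D_n^\pm$. By \eqref{eq:transport}, applied to $\Gamma$ and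 $\Gamma^\vee$ at once, we may assume that \emph{$w$ acts on its positive cycles as an unsigned permutation}. A vector fixed by $w$ vanishes on a negative cycle, since going once around it gives $x_i=-x_i$. So the $1_B$, with $B$ a positive cycle, form an orthogonal basis of $V^w$.

For a cycle $B$ let $x_B$ be the restriction of $x$ to $B$ extended by zero, let $s_B$ be $-1$ on the coordinates in $B$ and $1$ on the others, and let $w_B$ be $w$ on the coordinates in $B$ and $1$ on the others. Both $s_B$ and $w_B$ commute with $w$. On $V^w$ every $w_B$ acts trivially, and for positive $B$ the map $s_B$ is the reflection with normal $1_B$. The element $s_B$ lies in $W(D_n)$ if and only if $B$ is even, and $w_B$ lies in $W(D_n)$ if and only if $B$ is positive.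

\begin{lemma}\label{lem:BCD}
Let $W$ be $W(B_n)$ or $W(D_n)$, let $\Lambda$ be a $W$-stable lattice with $D_n\subset\Lambda\subset D_n^*$, and let $B$ be a positive cycle of $w$. Assume that $s_B\in W$ or that $w$ has a negative cycle. Then for every sheet $E$ the group $\Pi_E$ contains a reflection with normal $1_B$.
\end{lemma}

\begin{proof}
Let $\gamma=wy-y\in\Lambda$, the same for all $y\in E$. The entries of $\gamma_B$ add up to $0$. Subtracting a multiple of $1_B\in V^w$, we choose $y\in E$ with $y_i=0$ at one index $i\in B$. There are two cases.
\begin{enumerate}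
\item[($\alpha$)] $\gamma\in\mathbb Z^n$. Then $y$ is constant modulo $\mathbb Z$ along $B$, so $y_B\in\mathbb Z^n$.
\item[($\beta$)] $\gamma\in\mathbb Z^n+\frac12\mathbf 1$. Then $|B|$ is even, because $|B|$ numbers in $\frac12+\mathbb Z$ add up to $0$, and $y_B\equiv(0,\frac12,0,\frac12,\dots)\pmod{\mathbb Z}$ along the cycle.
\end{enumerate}
In each case we find $z$ and $\lambda\in D_n\subset\Lambda$ as in Lemma~\ref{lem:test} with $u=1_B$. Note that $s_By-y=-2y_B$.

\emph{Case $(\alpha)$ with $s_B\in W$.} Take $z=s_B$ and $\lambda=-2y_B\in2\mathbb Z^n\subset D_n$.

\emph{Case $(\alpha)$ with $s_B\notin W$.} Then $W=W(D_n)$, the cycle $B$ is odd, and there is a negative cycle $M$. Both $s_B$ and $w_M$ have an odd number of signs, so $z=s_Bw_M\in Z$, and $z$ acts on $V^w$ as $s_B$. The vector $zy-y=-2y_B+\gamma_M$ is integral. Since $1_B$ has odd coordinate sum, one of $zy-y$ and $zy-y+1_B$ lies in $D_n$; take it as $\lambda$.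

\emph{Case $(\beta)$.} Now $-2y_B$ is integral with entries alternately even and odd, so its coordinate sum is congruent to $|B|/2$ modulo $2$ and it need not lie in $D_n$. We correct this by a rotation of the cycle. Let $z=s_Bw_B$; it lies in $W(D_n)$ because $B$ is even and positive, it commutes with $w$, and it acts on $V^w$ as $s_B$. From $w_By=y+\gamma_B$ we get $zy-y=-2y_B-\gamma_B$. Put $\lambda=-2y_B-\gamma_B+\frac121_B$. It is integral because the entries of $\gamma_B$ on $B$ lie in $\frac12+\mathbb Z$, and its coordinate sum is congruent to $|B|/2-0+|B|/2\equiv0\pmod 2$. So $\lambda\in D_n$ and $zy-y-\lambda=-\frac121_B$.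
\end{proof}

\begin{corollary}\label{cor:BCD}
The conjecture holds at every $w$ for all forms of types $B_n$ and $C_n$. For all forms of type $D_n$ it holds at every $w$ that has a negative cycle or has no odd positive cycle.
\end{corollary}

\begin{proof}
In these cases the hypothesis of Lemma~\ref{lem:BCD} is satisfied for every positive cycle $B$ and both lattices. The $1_B$ span $V^w$, so all components are contractible by Proposition~\ref{prop:fold}. Apply Corollary~\ref{cor:uniform}.
\end{proof}

It remains to consider type $D_n$ and $w$ with only positive cycles, at least one of them odd. In normal form, $w\in S_n$.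

\subsection*{$SO(2n)$ and the half-spin groups}
The lattice $\mathbb Z^n$ is self-dual. Let $n$ be even. The dual of $D_n^\pm$ contains $D_n$ with index $2$, and $(h_\pm,D_n)\subset\mathbb Z$. We have $(h_\pm,h_\pm)=n/4$ and $(h_+,h_-)=n/4-\frac12$. If $4\mid n$, then $h_\pm\in(D_n^\pm)^\vee$ and each $D_n^\pm$ is self-dual. If $n\equiv2\pmod4$, then $(h_+,h_-)\in\mathbb Z$ and $(D_n^+)^\vee=D_n^-$. In this case let $B$ be an odd cycle of $w$. Then $s_Bh_+=h_+-1_B$ differs from $h_-=h_+-e_n$ by $e_n-1_B\in D_n$, so $s_BD_n^+=D_n^-$. Since $s_B$ normalizes $W(D_n)$ and commutes with $w$, \eqref{eq:transport} gives $X_w(D_n^+)\cong X_w(D_n^-)$. So the conjecture holds at every $w$ for these groups.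

\subsection*{$\mathrm{Spin}(2n)$ and $PSO(2n)$}

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
By Corollary~\ref{cor:BCD} we may take $w\in S_n$ with $p\ge1$ odd and $q$ even cycles. Let $\Lambda$ be $D_n$ or $D_n^*$. By Lemmas~\ref{lem:unsigned} and~\ref{lem:sheets}(c), $X_w(\Lambda)=V^w/\Pi$ with $\Pi=\Lambda^w\rtimes H$. Put
\[
S=\{1_B: B\text{ even}\}\cup\{1_B\pm1_{B'}: B\neq B'\text{ odd},\ |B|=|B'|\}.
\]
The group $H$ preserves $S$ up to sign. The linear reflections with these normals are $1_B\mapsto-1_B$, the interchange of $1_B$ and $1_{B'}$, and the map $1_B\mapsto-1_{B'}$, $1_{B'}\mapsto-1_B$. They have $0$, $0$ and $2$ signs on odd cycles, so they lie in $H$. In Proposition~\ref{prop:fold}, $U'$ is spanned by the $1_B$ with $B$ odd and the only cycle of its length, and $X_w(\Lambda)\simeq U'/\Pi'$.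

Suppose first that two odd cycles $B_1\neq B_2$ have the same length. For $1_B\in U'$, the element of $H$ that changes the signs of $1_B$ and $1_{B_1}$ only acts on $U'$ as the reflection with normal $1_B$, since $1_{B_1}\in U''$. So $\Pi'$ contains reflections whose normals span $U'$, both sectors are contractible, and the conjecture holds at $w$.

Suppose now that the odd lengths are pairwise distinct. Then $U'=\mathbb R^p$ in the coordinates of Lemma~\ref{lem:unsigned}, and the projection to $U'$ forgets the last $q$ coordinates. It maps $D_p\oplus\mathbb Z^q$ onto $D_p$ and $D_{p+q}^*$ onto $D_p^*$, and $H$ acts on $U'$ through $\Delta_p^+$. So $\Pi'=D_p\rtimes\Delta_p^+$ for $\Lambda=D_n$ and $\Pi'=D_p^*\rtimes\Delta_p^+$ for $\Lambda=D_n^*$. For $p=1$ both quotients are circles. For $p\ge2$, Proposition~\ref{prop:cube} identifies them; they are homotopy equivalent for $p=2$ and not for $p\ge3$.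
\end{proof}

The proof shows the role of each condition in Theorem~\ref{thm:class}(b). A negative cycle, or a second odd cycle of the same length as another, absorbs the sign that keeps $s_B$ out of $W(D_n)$, and then every direction is folded away. Even cycles fold away by themselves and have no influence.

An element as in Theorem~\ref{thm:class}(b) exists if and only if $n\ge9$ is odd or $n\ge16$ is even. Indeed $n$ is the sum of the cycle lengths, so $p\equiv n\pmod2$, and $p$ distinct odd positive integers add up to at least $1+3+\dots+(2p-1)=p^2$. For $n$ odd we need $p\ge3$ and $n\ge9$, and the cycle type $(1,3,n-4)$ works. For $n$ even we need $p\ge4$ and $n\ge16$, and $(1,3,5,n-9)$ works. This proves Theorem~\ref{thm:class}(a) for the classical groups.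

\section{The exceptional groups}\label{sec:exceptional}

For $E_8$, with roots of norm $2$, the coroot lattice is unimodular, so $\Gamma=\Gamma^\vee$. For $E_6$ the coroot lattice has index $3$ in the coweight lattice, so the only forms are the two in (K3), and the conjecture holds by (K3). For $G_2$ either $w=1$ or $\dim V^w\le1$, and Corollary~\ref{cor:roots} applies. For $F_4$ and $E_7$ we also rely on Corollary~\ref{cor:roots}. It requires only the subspace $V^w$, and the possible subspaces are few.

\subsection*{Parabolic subsystems}
Let $U\subset V$ be a subspace. A point $x\in U$ outside the finitely many proper subspaces $U\cap\beta^\perp$, with $\beta\in\Phi$ not orthogonal to $U$, satisfies $\Phi\cap x^\perp=\Phi\cap U^\perp$; call such $x$ \emph{generic} in $U$. Fix simple roots $\alpha_i$. After applying an element of $W$ we have $(x,\alpha_i)\ge0$ for all $i$. Let $J$ be the set of $\alpha_i$ orthogonal to $x$. The coefficients of a root in the simple roots all have the same sign, so a root is orthogonal to $x$ exactly when it lies in $\operatorname{span}J$. Thus every subsystem $\Phi\cap U^\perp$ is $W$-conjugate to $\Phi_J=\Phi\cap\operatorname{span}J$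 for a set $J$ of simple roots.

Take $U=V^w$ and conjugate $w$ so that $\Phi\cap(V^w)^\perp=\Phi_J$. The subgroup of $W$ that fixes a subset of $V$ pointwise is generated by the reflections it contains \cite[V.3.3]{Bou}. So $w$ lies in the group $W_J$ generated by the $s_\beta$, $\beta\in\Phi_J$. Then $w$ fixes $J^\perp$ pointwise, and $V^w\subset J^\perp$ by definition. Hence
\[
V^w=J^\perp,\qquad w\in W_J,\qquad w\text{ has no nonzero fixed vector in }\operatorname{span}J .
\]
Let $r=|J|$ and let $d$ be as in Corollary~\ref{cor:roots}. To prove $d\le1$ it suffices to exhibit $\dim V-r-1$ independent roots orthogonal to $J$.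

\subsection*{Type $F_4$}
The roots are $\pm e_i\pm e_j$, $\pm e_i$ and $\frac12(\pm1,\pm1,\pm1,\pm1)$ in $\mathbb R^4$, with simple roots $\alpha_1=e_2-e_3$, $\alpha_2=e_3-e_4$, $\alpha_3=e_4$, $\alpha_4=\frac12(1,-1,-1,-1)$. The cases $r=0$ and $r\ge3$ are covered by Corollary~\ref{cor:roots}. For $r=1$ we need two independent roots orthogonal to $J$: take $e_1,e_4$ for $\alpha_1$; $e_1,e_2$ for $\alpha_2$ and for $\alpha_3$; $e_1+e_2$, $e_1+e_3$ for $\alpha_4$. For $r=2$ we need one: $e_1$ if $\alpha_4\notin J$; $e_1+e_4$ for $\{\alpha_1,\alpha_4\}$; $e_1+e_2$ for $\{\alpha_2,\alpha_4\}$ and $\{\alpha_3,\alpha_4\}$. So $d\le1$ always, and the conjecture holds for $F_4$.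

\subsection*{Type $E_7$: reduction to four types}
Let the roots have norm $2$, so that roots and coroots coincide. The simple roots $\alpha_1,\dots,\alpha_7$ are numbered as in Bourbaki: the nodes $1,3,4,5,6,7$ form a chain, node $2$ is joined to node $4$, and $(\alpha_i,\alpha_j)$ is $-1$ for joined nodes and $0$ for other $i\neq j$. Let $Q$ be the root lattice and $P=Q^\vee$. We use the standard facts that $W$ is transitive on $\Phi$, that $-1\in W$, and that $[P:Q]=2$. So there are two groups, dual to each other, and we must compare $X_w(Q)$ with $X_w(P)$. The highest root $\theta$ and the fundamental weight $\omega_7$ are given by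
\begin{align*}
\theta&=2\alpha_1+2\alpha_2+3\alpha_3+4\alpha_4+3\alpha_5+2\alpha_6+\alpha_7,\\
2\omega_7&=2\alpha_1+3\alpha_2+4\alpha_3+6\alpha_4+5\alpha_5+4\alpha_6+3\alpha_7 .
\end{align*}
The diagram gives $(\theta,\alpha_1)=1$, $(\omega_7,\alpha_7)=1$, and $0$ for all other products of $\theta$ and $\omega_7$ with simple roots. Hence $(\omega_7,\omega_7)=\frac32$, $P\setminus Q=\omega_7+Q$, and a root is orthogonal to $\theta$ exactly when it is supported on the nodes $2,\dots,7$. These nodes form a diagram of type $D_6$.

\begin{lemma}\label{lem:A2}
Let $\Psi=\{\pm\theta,\pm\alpha_1,\pm(\theta-\alpha_1)\}$. If $\alpha_i,\alpha_j$ are joined simple roots, then $\Phi_{\{\alpha_i,\alpha_j\}}$ is $W$-conjugate to $\Psi$. The roots orthogonal to $\Psi$ form a system of type $A_5$, which spans $\Psi^\perp$.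
\end{lemma}

\begin{proof}
Two edges of the diagram with a common node form a diagram $A_3$, and in $W(A_3)=S_4$ the two subsystems, on the indices $\{1,2,3\}$ and $\{2,3,4\}$, are conjugate. The diagram is connected, so all edges give conjugate subsystems. The six roots of $\Psi$ form a regular hexagon. Distinct roots have inner product at most $1$, so they make an angle of at least $60^\circ$, and no further root lies in the plane of $\Psi$. Therefore $\Psi=\Phi\cap U^\perp$ with $U=\Psi^\perp$, and $\Psi$ is conjugate to some $\Phi_{J_0}$ with $|J_0|=2$. The two nodes of $J_0$ are joined, since otherwise $\Phi_{J_0}$ would have four roots. A root orthogonal to $\theta$ has $\alpha_1$-coefficient $0$, and its product with $\alpha_1$ is then minus its $\alpha_3$-coefficient. So the roots orthogonal to $\Psi$ are those supported on the chain $2,4,5,6,7$.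
\end{proof}

\begin{lemma}\label{lem:four}
In type $E_7$ we have $d\le1$ unless $J$ has type $A_2A_1^2$, $A_2A_1^3$, $A_4A_1$ or $A_2^2A_1$. For these types $d=2$.
\end{lemma}

\begin{proof}
For $r=0$ we have $d=0$, and for $r\ge6$ we have $d\le\dim V^w\le1$. Let $1\le r\le5$. If all components of $J$ have at least three nodes, then $J$ is connected. So one of the following cases occurs. To get $d\le1$ we need $6-r$ independent roots orthogonal to $J$.

\emph{(I) $J$ is connected and $3\le r\le5$.} Suppose $\alpha_2\notin J$. The roots $-\theta,\alpha_1,\alpha_3,\alpha_4,\alpha_5,\alpha_6,\alpha_7$ form a chain of type $A_7$, which we write as $f_0-f_1,\dots,f_6-f_7$; all $f_a-f_b$ are then roots. The subchain $J$ involves $r+1$ of the eight indices, and the differences of the other $7-r$ indices span a space of dimension $6-r$. If $\alpha_2\in J$, then $\alpha_4\in J$, and there are eight possibilities: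
\begin{center}
\begin{tabular}{l|l||l|l}
nodes of $J$ & roots in $J^\perp$ & nodes of $J$ & roots in $J^\perp$\\ \hline
$2,3,4$ & $\alpha_6,\alpha_7,\theta$ & $2,3,4,5$ & $\alpha_7,\theta$\\
$2,4,5$ & $\alpha_1,\alpha_7,\theta$ & $1,2,3,4,5$ & $\alpha_7$\\
$1,2,3,4$ & $\alpha_6,\alpha_7$ & $2,3,4,5,6$ & $\theta$\\
$2,4,5,6$ & $\alpha_1,\theta$ & $2,4,5,6,7$ & $\theta$
\end{tabular}
\end{center}
In each entry the roots are independent and $6-r$ in number.

\emph{(II) $J$ has a component $\{\alpha\}$ of type $A_1$.} Since $\alpha$ is conjugate to $\theta$, we can identify $\alpha^\perp$ with $\mathbb R^6$ so that the roots in it are the $\pm e_i\pm e_j$. Put $J'=J\setminus\{\alpha\}\subset\mathbb R^6$. Then $V^w$ is the orthogonal complement of $J'$ in $\mathbb R^6$, and for $x$ generic in $V^w$ the roots of $D_6$ orthogonal to $x$ form $\Phi_{J'}$. Signed permutations preserve the set of roots of $D_6$ and change neither $d$ nor the type of $J'$, so let all $x_i\ge0$. Group the indices into a block of size $k$ where $x_i=0$ and blocks of sizes $\lambda_1,\lambda_2,\dots$ on which $x$ takes equal positive values. A single zero coordinate occurs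 in no root orthogonal to $x$; we count it as a block of size $\lambda_i=1$, so that $k\ne1$. Then $\Phi_{J'}$ has type $D_k\times\prod_iA_{\lambda_i-1}$, and $V^w$ consists of the vectors that vanish on the $k$-block and are constant on each other block. A root $\pm e_i\pm e_j$ is such a vector in two cases: $\{i\}$ and $\{j\}$ are blocks of size $1$, or $\{i,j\}$ is a block of size $2$ and the root is $\pm(e_i+e_j)$. So each block of size at least $3$ contributes $1$ to $d$, blocks of size $2$ contribute $0$, and the blocks of size $1$ contribute $1$ if there is exactly one of them and $0$ otherwise. Let $d\ge2$ and recall $k+\sum_i\lambda_i=6$. Two blocks of size at least $3$ force $(\lambda;k)=(3,3;0)$. Otherwise there is one block of size $\lambda_1\ge3$ and exactly one of size $1$, and the remaining $5-\lambda_1$ indices are distributed over blocks of size $2$ and the $k$-block with $k\neq1$. This gives $(3,2,1;0)$, $(3,1;2)$ and $(5,1;0)$, and excludes $\lambda_1=4$. In all four cases $d=2$. With $D_2=A_1^2$ and the component $\{\alpha\}$ included, the types of $J$ are $A_2^2A_1$, $A_2A_1^2$, $A_2A_1^3$ and $A_4A_1$.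

\emph{(III) $J$ has a component of type $A_2$ and none of type $A_1$.} By Lemma~\ref{lem:A2} the rest $J'$ of $J$ lies in a system $A_5=\{\pm(f_a-f_b):1\le a<b\le6\}$ orthogonal to that component. As $|J'|\le3$ and $J'$ has no component $A_1$, it is empty or a chain of $m=2$ or $3$ nodes. Roots of $A_5$ with inner product $-1$ share one index and orthogonal roots share none, so a chain of $m$ nodes involves $m+1$ indices. The differences of the other $5-m$ indices span a space of dimension $4-m=6-r$. If $J'$ is empty, $A_5$ itself has rank $5\geq 6-r$.
\end{proof}

\subsection*{Type $E_7$: the component groups}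
In the four remaining types, Proposition~\ref{prop:fold} leaves a quotient of a plane. To control it we need the linear parts of $\Pi_E$, and by Lemma~\ref{lem:sheets}(b) these depend on the action of $Z$ on the component groups.

\begin{lemma}\label{lem:F}
Let $J$ have one of the four types of Lemma~\ref{lem:four}. Then $|F_w(P)|=|F_w(Q)|\le2$, so $Z$ acts trivially on both groups. For the types $A_2A_1^2$, $A_4A_1$ and $A_2^2A_1$ both groups are trivial.
\end{lemma}

\begin{proof}
The group $W_J$ is the product of symmetric groups $S_{m+1}$, one for each component $A_m$ of $J$, acting on the vectors of coordinate sum $0$ in $\mathbb R^{m+1}$. A permutation with $c$ cycles fixes a subspace of dimension $c-1$ there. Since $w$ fixes no nonzero vector in $\operatorname{span}J$, each of its factors is an $(m+1)$-cycle, and so is the product of the simple reflections along the chain. After conjugation in $W_J$ we thus have $w=s_1\cdots s_r$, where $J=\{\eta_1,\dots,\eta_r\}$ is listed component by component along the chains and $s_i=s_{\eta_i}$.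

Since $J$ is part of a basis of $Q$, we have $Q\cap\operatorname{span}J=\mathbb ZJ$, and Lemma~\ref{lem:sheets}(a) gives $F_w(Q)\cong\mathbb ZJ/(1-w)Q$. The sum $\sum_is_1\cdots s_{i-1}(1-s_i)$ telescopes to $1-w$, and $(1-s_i)x=(x,\eta_i)\eta_i$. Therefore
\[
(1-w)x=\sum_{i=1}^r(x,\eta_i)\,\beta_i,\qquad\beta_i=s_1\cdots s_{i-1}\eta_i\in\eta_i+\sum_{j<i}\mathbb Z\eta_j .
\]
The $\beta_i$ are related to the $\eta_i$ by a unitriangular integer matrix, so they form a basis of $\mathbb ZJ$. In this basis $F_w(Q)$ is the cokernel of the map $\varphi\colon Q\to\mathbb Z^r$, $x\mapsto((x,\eta_i))_i$. The same formula defines a map $P\to\mathbb Z^r$, which is onto because $P$ contains the basis dual to the simple roots. So $F_w(Q)$ is a quotient of $P/Q\cong\mathbb Z/2$. By Lemma~\ref{lem:pairing}, $F_w(P)$ has the same order, and a group of order at most $2$ has no nontrivial automorphism.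

Suppose $F_w(Q)\ne0$. Then a nonzero homomorphism $\mathbb Z^r\to\mathbb Z/2$ vanishes on $\varphi(Q)$. It has the form $(n_i)\mapsto\sum_it_in_i$ with $t_i\in\{0,1\}$ not all $0$, and the condition says that $v=\frac12\sum_it_i\eta_i$ lies in $Q^\vee=P$. Now $(v,\eta_j)=t_j-\frac12\sum t_i$, the sum being over the neighbors $i$ of $j$ in $J$, so this sum is even for every $j$. Number the nodes of a component along its chain. For $A_2$ the conditions say that $t_2$ and $t_1$ are even. For $A_4$ they say that $t_2$, $t_1+t_3$, $t_2+t_4$ and $t_3$ are even. In both cases all $t_i$ on the component vanish. So $v$ is half the sum of $a\ge1$ mutually orthogonal roots, namely components $A_1$ of $J$, and $(v,v)=a/2$. Also $v\notin Q$, as some coefficient in the simple roots is $\frac12$. For $\mu\in Q$ we have $(\omega_7+\mu,\omega_7+\mu)=\frac32+2(\omega_7,\mu)+(\mu,\mu)\equiv\frac32\pmod2$, because $Q$ is spanned by vectors of norm $2$ with integer products and hence is even. So $a\equiv3\pmod4$, and $J$ has at least three components $A_1$.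
\end{proof}

\subsection*{Types $A_2A_1^2$, $A_4A_1$, $A_2^2A_1$}
Let $\Lambda$ be $Q$ or $P$. By Lemmas~\ref{lem:F} and~\ref{lem:sheets}(c), $X_w(\Lambda)=V^w/(\Lambda^w\rtimes H)$. Proposition~\ref{prop:fold} with $S=\Phi\cap V^w$, as in Corollary~\ref{cor:roots}, gives $X_w(\Lambda)\simeq U'/(L\rtimes H')$. Here $\dim U'=d=2$, the lattice $L$ is the projection of $\Lambda^w$, and $H'\subset O(U')$ is the image of $H$. The plane $U'$ and the finite group $H'$ do not depend on $\Lambda$, and $-1\in H'$ because $-1\in Z$.

If $H'$ contains a reflection $\rho$, it contains $-\rho$, the reflection with the orthogonal normal. Both belong to $L\rtimes H'$, so both sectors are contractible. Otherwise $H'\subset SO(2)$. Then each point of the torus $U'/L$ has a cyclic group of rotations as stabilizer, the quotient of a disk by such a group is a disk, and the orientation descends. So $U'/(L\rtimes H')$ is a closed connected orientable surface. Its first Betti number is the dimension of the $H'$-invariants in $(U')^*$, which is $0$ because $-1\in H'$. The surface is $S^2$, for both lattices. In either case the conjecture holds at $w$.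

\subsection*{Type $A_2A_1^3$}
Here $r=5$ and $\dim V^w=2=d$, so no root lies in $V^w$, and the fixed set may be disconnected. For a sheet that does not pass through the origin, a reflection in $H$ might lift only to glide reflections. A rotation of order $6$ prevents this.

\begin{lemma}\label{lem:six}
Let $\Pi$ be a crystallographic group on a Euclidean plane whose linear parts include a rotation $g$ of order $6$ and a reflection $\rho$. Then the quotient of the plane by $\Pi$ is contractible.
\end{lemma}

\begin{proof}
An element of $\Pi$ with linear part $g$ has a unique fixed point, since $1-g$ is invertible. Take it as origin, so that $g\in\Pi$. Let $L$ be the group of translations in $\Pi$, written $\tau_\lambda$ with $\lambda\in L$; it is stable under $g^{\pm1}$. Let $h\in\Pi$ have linear part $\rho$. Since $\rho g\rho^{-1}=g^{-1}$, we have $hgh^{-1}=\tau_\lambda g^{-1}$ with $\lambda\in L$. The left side fixes $h(0)$, so $(1-g^{-1})h(0)=\lambda$. A rotation by $\pm60^\circ$ satisfies $g^2-g+1=0$, that is, $1-g^{-1}=g$. Hence $h(0)=g^{-1}\lambda\in L$, and $\tau_{-h(0)}h=\rho$ lies in $\Pi$. The reflections $\rho$ and $g\rho g^{-1}$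 have normals at an angle of $60^\circ$, and Proposition~\ref{prop:fold} applies.
\end{proof}

By Lemmas~\ref{lem:F} and~\ref{lem:sheets}(b), the linear parts of $\Pi_E$ form the whole group $H$, for every sheet and both lattices. By Lemma~\ref{lem:A2} we may assume that the component $A_2$ generates $\Psi$, so that $V=\operatorname{span}\Psi\oplus\operatorname{span}A_5$ and the three components $A_1$ are mutually orthogonal roots of $A_5=\{\pm(f_a-f_b)\}$. They involve disjoint pairs of indices, so after renumbering $w=c\cdot(12)(34)(56)$, where $c\in W(\Psi)$ has no nonzero fixed vector in $\operatorname{span}\Psi$ and commutes with $W(A_5)=S_6$. Thus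
\[
V^w=\{(a_1,a_1,a_2,a_2,a_3,a_3):a_1+a_2+a_3=0\}.
\]
The elements $(13)(24)$ and $(135)(246)$ of $S_6$ permute the three pairs and commute with $w$. The first interchanges $a_1$ and $a_2$, which is a reflection of $V^w$. The second permutes $a_1,a_2,a_3$ cyclically, which is a rotation of order $3$, and its product with $-1\in Z$ is a rotation of order $6$. By Lemma~\ref{lem:six} all components of both sectors are contractible, and Corollary~\ref{cor:uniform} applies.

Together with Lemma~\ref{lem:four} and Corollary~\ref{cor:roots}, this proves the conjecture at every $w$ for both forms of $E_7$, and the proof of Theorem~\ref{thm:class} is complete.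

\begin{remark}
Failure persists in products. Let the conjecture fail for $G$ at $w$, as in Theorem~\ref{thm:class}(b), and let $G'$ be any compact connected semisimple group with torus $T'$ and Weyl group $W'$. The sectors of $(w,1)$ for $G\times G'$ are the products of the sectors of $w$ with $T'/W'$ and $(T')^\vee/W'$, and these two factors are contractible by Corollary~\ref{cor:roots}. So the conjecture fails for $G\times G'$ at $(w,1)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bou}
Bourbaki, \emph{Lie}, Ch.~V, \S3.

\bibitem{NPW}
Graham A. Niblo, Roger Plymen and Nick Wright,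
\emph{Centralisers, complex reflection groups and actions in the Weyl group $E_6$},
arXiv:2205.08230 (2022).

\end{thebibliography}
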